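\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Linearized polynomials $L$ for which the trace of $L(x)/x$ never vanishes}


\begin{abstract}
Let $L(X)=\sum_{i=0}^{n-1}a_iX^{q^i}$ be a $q$-linearized polynomial over $\mathbb F_{q^n}$ such that $\mathrm{Tr}_{q^n/q}(L(x)/x)\ne0$ for all $x\in\mathbb F_{q^n}^*$. We prove that if $n\ge5$, then $a_1=\dots=a_{n-1}=0$. This answers in the negative a question of Hou, \"Ozbudak and Zhou. We also determine all pairs $(q,n)$ for which a solution with $(a_1,\dots,a_{n-1})\neq(0,\dots,0)$ exists, and all such solutions for $n=2$ and $n=3$. The method is to expand the $(q-1)$-st power of the trace and to determine which other terms become equal, modulo $x^{q^n-1}-1$, to a given term of the largest possible weight.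
\end{abstract}

\section{The question and the results}

Let $q$ be a power of a prime $p$, let $n\ge1$, and write $\mathrm{Tr}$ and $N$ for the trace and norm from $\mathbb F_{q^n}$ to $\mathbb F_q$. To a $q$-linearized polynomial
\[
L(X)=\sum_{i=0}^{n-1}a_iX^{q^i}\in\mathbb F_{q^n}[X]
\]
we attach the function $f(x)=\mathrm{Tr}(L(x)/x)$ from $\mathbb F_{q^n}^*$ to $\mathbb F_q$. We are interested in the condition
\begin{equation}\tag{$*$}\label{star}
f(x)=\mathrm{Tr}\bigl(L(x)/x\bigr)\neq0\qquad\text{for all }x\in\mathbb F_{q^n}^*.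
\end{equation}
If $L=a_0X$, then $f$ is the constant $\mathrm{Tr}(a_0)$, so \eqref{star} holds whenever $\mathrm{Tr}(a_0)\ne0$. Call $L$ \emph{nontrivial} if $(a_1,\dots,a_{n-1})\ne(0,\dots,0)$. Hou, \"Ozbudak and Zhou \cite{HOZ} asked whether for $n>4$ there is a nontrivial $L$ satisfying \eqref{star}.

One way to see what \eqref{star} asks is to clear denominators. Since
\[
f(x)=\sum_{i,j=0}^{n-1}a_i^{q^j}\,x^{q^{i+j}}/x^{q^j},
\]
the product $N(x)f(x)$ is a form of degree $n$ in the $n$ coordinates of $x$ over $\mathbb F_q$, and \eqref{star} says that it has no nontrivial zero. By the Chevalley--Warning theorem a form of degree less than the number of variables always has a nontrivial zero. So the question lives exactly at the boundary of that theorem, where forms without zeros do exist, the norm being the first example; the solutions $L=a_0X$ correspond to its nonzero multiples.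

Which answer should one guess? As $L$ is $\mathbb F_q$-linear, $f(\lambda x)=f(x)$ for $\lambda\in\mathbb F_q^*$, so \eqref{star} consists of $(q^n-1)/(q-1)$ conditions. If for nontrivial $L$ the values of $f$ behaved randomly, the expected number of nontrivial $L$ with \eqref{star} would, for $n\ge2$, be at most
\[
q^{n^2}(1-1/q)^{(q^n-1)/(q-1)}<q^{n^2}e^{-q^{n-2}},
\]
which is tiny once $q^{n-2}$ is much larger than $n^2\log q$. This suggests the answer ``no'', unless there is an algebraic reason for a solution. For small $n$ there are such reasons. For $n=3$ and $\beta\in\mathbb F_{q^3}^*$ the function $N(1+\beta x^{q-1})$ turns out to be of the form $\mathrm{Tr}(L(x)/x)$, and it has no zero if $N(\beta)\neq-1$. For $n=4$ and $q$ odd, $L=X^{q^2}$ works, because its trace function factors. We prove that nothing of this kind happens beyond $n=4$.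

\begin{theorem}\label{thm:main}
Let $q$ be a prime power, $n\ge5$, and $L=\sum_{i=0}^{n-1}a_iX^{q^i}\in\mathbb F_{q^n}[X]$. If $\mathrm{Tr}(L(x)/x)\ne0$ for all $x\in\mathbb F_{q^n}^*$, then $a_1=\dots=a_{n-1}=0$.
\end{theorem}

\begin{corollary}\label{cor:onto}
If $n\ge5$ and $(a_1,\dots,a_{n-1})\ne(0,\dots,0)$, then $x\mapsto\mathrm{Tr}(L(x)/x)$ maps $\mathbb F_{q^n}^*$ onto $\mathbb F_q$.
\end{corollary}

\begin{proof}
If $\gamma\in\mathbb F_q$ is not a value, choose $a\in\mathbb F_{q^n}$ with $\mathrm{Tr}(a)=\gamma$. Then $L-aX$ satisfies \eqref{star} and has the same $a_1,\dots,a_{n-1}$, contradicting Theorem~\ref{thm:main}.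
\end{proof}

\begin{theorem}\label{thm:exist}
Let $q$ be a prime power and $n\ge1$. A nontrivial $L$ satisfying \eqref{star} exists if and only if
\[
(n\in\{2,3\}\text{ and }q\ge3)\qquad\text{or}\qquad(n=4\text{ and }q\text{ odd}).
\]
\end{theorem}

\begin{theorem}\label{thm:small}
Let $q$ be a prime power.
\begin{enumerate}
\item[(i)] Let $n=2$ and $a_1\neq0$. Then $L=a_0X+a_1X^q$ satisfies \eqref{star} if and only if $T^2+\mathrm{Tr}(a_0)T+N(a_1)$ has two distinct roots in $\mathbb F_q$.
\item[(ii)] Let $n=3$. The nontrivial $L$ satisfying \eqref{star} are exactly those with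
\[
a_1=\kappa\beta,\qquad a_2=\kappa\beta^{1+q},\qquad \mathrm{Tr}(a_0)=\kappa(1+N(\beta))
\]
for some $\kappa\in\mathbb F_q^*$ and $\beta\in\mathbb F_{q^3}^*$ with $N(\beta)\ne-1$.
\end{enumerate}
\end{theorem}

The proof starts like that of Chevalley--Warning: \eqref{star} says $f(x)^{q-1}=1$ for all $x\ne0$. We expand $f^{q-1}$ as a polynomial in $x$ modulo $x^{q^n-1}-1$; every nonconstant coefficient must vanish. The resulting equations in the $a_i$ are usable only if one knows which products of terms contribute to a given power of $x$. Section~\ref{sec:toy} shows the idea for $q=3$, where everything can be done by hand. Section~\ref{sec:collisions} describes the contributions in general. Sections~\ref{sec:even} and~\ref{sec:odd} prove Theorem~\ref{thm:main} for even and odd $q$, and Section~\ref{sec:small} treats $n\le4$.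

\section{The method when $q=3$}\label{sec:toy}

Let $q=3$, $n\ge6$. Suppose \eqref{star} holds and, to simplify, that all of $a_1,\dots,a_{n-1}$ are nonzero. We derive a contradiction. Indices are taken modulo $n$. Put $b_{jk}=a_{k-j}^{3^j}$ for $j\ne k$ and $c=\mathrm{Tr}(a_0)$, so that
\[
f(x)=c+\sum_{j\ne k}b_{jk}\,x^{3^k-3^j},\qquad f(x)^2=1\quad(x\ne0).
\]
Exponents matter only modulo $3^n-1$. Let $s<t$ be two of the numbers $2,3,4$. Among the products of two terms of $f$, those with the two terms $b_{0s},b_{1t}$ or with the two terms $b_{0t},b_{1s}$ have exponent $3^s+3^t-1-3$. \emph{If no other product has the same exponent modulo $3^n-1$}, then the coefficient $2(b_{0s}b_{1t}+b_{0t}b_{1s})$ must vanish. (The product $c\cdot c$, of exponent $0$, is among the other products, so under this hypothesis the exponent is not $0$ modulo $3^n-1$.)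

There is indeed no other product. Each product has an exponent $3^k+3^m-3^j-3^l$, where $k=j$ or $m=l$ is allowed in order to account for the constant $c$. Equality of exponents means
\begin{equation}\label{eq:toy}
3^k+3^m+3^0+3^1\equiv3^s+3^t+3^j+3^l\pmod{3^n-1}.
\end{equation}
Read both sides in base $3$. If on both sides no power of $3$ occurs three times, the sides are base-$3$ expansions with digits at most $2$, not all equal to $0$ and not all equal to $2$. Such expansions are determined by their residues modulo $3^n-1$. Hence the multisets $\{k,m,0,1\}$ and $\{s,t,j,l\}$ agree, so $\{j,l\}=\{0,1\}$ and $\{k,m\}=\{s,t\}$, which are the products we started with. A power occurs three times on the left only if $k=m\in\{0,1\}$; then a \emph{carry} $3\cdot3^i=3^{i+1}$ turns the left side into $3^1+3^1$ or $3^0+3^2$. Likewise, a power occurs three times on the right only if $j=l\in\{s,t\}$, and a carry turns the right side into $3^{s+1}+3^t$ or $3^s+3^{t+1}$. A carry on one side only is impossible, since the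 digit sums would be $2$ and $4$. If both sides carry, then $\{s+1,t\}$ or $\{s,t+1\}$ must equal $\{1,1\}$ or $\{0,2\}$ modulo $n$. But $s,t,s+1,t+1$ lie between $2$ and $5$, so for $n\ge6$ none of them is $0$ or $1$ modulo $n$.

Thus $b_{0s}b_{1t}=-b_{0t}b_{1s}$ for all $s<t$ in $\{2,3,4\}$. With $u_k=b_{0k}/b_{1k}$ this reads $u_s=-u_t$, so
\[
u_2=-u_3=u_4=-u_2,
\]
and $2u_2=0$. This is absurd, as the characteristic is $3$ and $u_2\neq0$.

The same computation shows what goes wrong for $n=5$. With $s=2$, $t=4$ we have $\{s,t+1\}=\{2,0\}$, and there is a collision: $3^2+3^4-1-3=86$ and $2\cdot3-2\cdot3^4=-156$ differ by $242=3^5-1$. The relation for $(s,t)=(2,4)$ acquires an extra term, and more equations are needed.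

In general we must (i) describe the collisions for arbitrary $q$; (ii) treat even $q$, where $q-1$ is odd and exponents cannot be split evenly; (iii) for odd $q$, remove the assumption that all $a_i$ are nonzero; (iv) replace the vanishing of the $2\times2$ permanents $b_{0s}b_{1t}+b_{0t}b_{1s}$ by statements on $h$-th powers, where $h=(q-1)/2$; and (v) deal with $n=5$.

\section{Collisions of exponents}\label{sec:collisions}

Throughout this section $n\ge2$. Indices lie in $\mathbb Z_n=\mathbb Z/n\mathbb Z$, and $e_i$ ($i\in\mathbb Z_n$) is the standard basis of $\mathbb Z^n$. In $q^i$ we represent $i$ by an integer with $0\le i<n$; modulo $q^n-1$ the choice does not matter. Put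
\[
b_{jk}=a_{k-j}^{q^j}\ (j\neq k),\quad c=\mathrm{Tr}(a_0),\quad
\hat f=c+\sum_{j\ne k}b_{jk}\frac{X_k}{X_j},\quad
\hat f^{\,q-1}=\sum_vF_vX^v,\quad D=\{i\ne0:a_i\neq0\}.
\]
Then $f(x)=\hat f(x,x^q,\dots,x^{q^{n-1}})$, and $b_{jk}\neq0$ if and only if $k-j\in D$. For a term $b_{jk}X_k/X_j$ we call $k$ the \emph{head} and $j$ the \emph{tail}.

For $v\in\mathbb Z^n$ with $\sum v_i=0$, let the \emph{weight} $\mathrm{wt}(v)$ be the sum of its positive entries. It is also the sum of the absolute values of the negative entries, so $\sum|v_i|=2\,\mathrm{wt}(v)$. Put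
\[
V=\Bigl\{v\in\mathbb Z^n:\ \sum v_i=0,\ \mathrm{wt}(v)\le q-1\Bigr\}.
\]
A product of at most $q-1$ monomials $X_k/X_j$ has its exponent vector in $V$, so $F_v\ne0$ implies $v\in V$. Moreover $|v_i|\le q-1$ for $v\in V$.

After the substitution $X_i=x^{q^i}$ the monomial $X^v$ becomes a power of $x$ whose exponent matters modulo $q^n-1$. Call $v,w\in V$ \emph{equivalent}, $v\sim w$, if $\sum v_iq^i\equiv\sum w_iq^i\pmod{q^n-1}$. The first lemma says that, as in Section~\ref{sec:toy}, equivalent distinct vectors differ by exactly one carry $qe_a\to e_{a+1}$ and one reverse carry $e_{b+1}\to qe_b$.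

\begin{lemma}\label{lem:carry}
If $v\ne w$ in $V$ are equivalent, then $v-w=qe_a-e_{a+1}-qe_b+e_{b+1}$ for some $a\neq b$. In particular, a nonzero $v\in V$ is not equivalent to $0$.
\end{lemma}

\begin{proof}
Let $u=v-w$, and let $\Lambda\subset\mathbb Z^n$ be the lattice spanned by the vectors $qe_i-e_{i+1}$, $i\in\mathbb Z_n$. Modulo $\Lambda$ we have $e_{i+1}\equiv qe_i$, hence $e_i\equiv q^ie_0$ for $0\le i<n$ and $(q^n-1)e_0\equiv0$. So $u\equiv(\sum u_iq^i)e_0\equiv0$, that is, $u_i=qy_i-y_{i-1}$ for some $y\in\mathbb Z^n$. From $0=\sum u_i=(q-1)\sum y_i$ we get $\sum y_i=0$, so $\sum|y_i|$ is even. Next,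
\[
4(q-1)\ge\sum|v_i|+\sum|w_i|\ge\sum|u_i|\ge\sum\bigl(q|y_i|-|y_{i-1}|\bigr)=(q-1)\sum|y_i|,
\]
so $\sum|y_i|\in\{0,2,4\}$. If it is $4$, equality holds throughout, and $|qy_i-y_{i-1}|=q|y_i|-|y_{i-1}|$ for all $i$. This forces $y_i$ to be nonzero and of the same sign as $y_{i-1}$ whenever $y_{i-1}\neq0$. Going around the cycle, all $y_i$ are nonzero of the same sign, contradicting $\sum y_i=0$. If it is $0$, then $v=w$. So it is $2$, and $y=e_a-e_b$ with $a\neq b$, which is the claim.

If $w=0$, then $v_a=q$ or $q+1$ (the latter if $b+1=a$), contradicting $|v_a|\le q-1$.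
\end{proof}

If \eqref{star} holds, then $\sum_vF_v\,x^{\sum v_iq^i}=f(x)^{q-1}=1$ for all $x\in\mathbb F_{q^n}^*$. The functions $1,x,\dots,x^{q^n-2}$ on $\mathbb F_{q^n}^*$ are linearly independent, since a nonzero polynomial of degree at most $q^n-2$ cannot have $q^n-1$ zeros. Together with the last statement of Lemma~\ref{lem:carry} this gives:
\begin{equation}\label{eq:class}
\text{if \eqref{star} holds, then }\sum_{w\sim v}F_w=0\quad\text{for every nonzero }v\in V.
\end{equation}

We use \eqref{eq:class} for vectors $v$ of the largest weight $q-1$, for which collisions are rarest and $F_v$ is simplest.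

\begin{lemma}\label{lem:collide}
Let $v\in V$ with $\mathrm{wt}(v)=q-1$. The vectors $w\ne v$ in $V$ equivalent to $v$ are exactly the vectors
\[
w_{a,b}=v-qe_a+e_{a+1}+qe_b-e_{b+1}
\]
for those pairs $a\ne b$ with $v_a>0>v_b$ and
\begin{equation}\label{eq:cond}
v_a+|v_b|\ \ge\ q+1-\epsilon_1-\epsilon_2,
\end{equation}
where $\epsilon_1,\epsilon_2\in\{0,1\}$ are given by
\begin{align*}
\epsilon_1=1&\iff v_{a+1}<0\ \text{ and }\ a+1\ne b,\\
\epsilon_2=1&\iff v_{b+1}>0\ \text{ and }\ b+1\neq a.
\end{align*}
\end{lemma}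

\begin{proof}
By Lemma~\ref{lem:carry} every such $w$ is $w_{a,b}$ for some $a\ne b$. Since $n\ge2$, we have $w_a\le v_a-q$ and $w_b\ge v_b+q$; as $|w_i|\le q-1$, this gives $v_a\ge1$ and $v_b\le-1$. Conversely, let $v_a>0>v_b$. The vector $w_{a,b}$ has entries summing to $0$ and represents the same residue as $v$. It is different from $v$, because its entry at $a$ is less than $v_a$. So it remains to decide when $\mathrm{wt}(w_{a,b})\le q-1$.

Let $u=v-qe_a+qe_b$. Then $u_a=v_a-q<0$ and $u_b=q-|v_b|>0$, so the sum of the positive entries of $u$ is $(q-1)-v_a+(q-|v_b|)$. We pass from $u$ to $w_{a,b}$ by adding $e_{a+1}$ and subtracting $e_{b+1}$, at different places. Adding $e_{a+1}$ raises the positive sum by $1$ unless $u_{a+1}<0$; subtracting $e_{b+1}$ lowers it by $1$ if and only if $u_{b+1}>0$. If $a+1=b$, then $u_{a+1}=u_b>0$; otherwise $u_{a+1}=v_{a+1}$. So $u_{a+1}<0$ if and only if $\epsilon_1=1$. If $b+1=a$, then $u_{b+1}=u_a<0$; otherwise $u_{b+1}=v_{b+1}$. So $u_{b+1}>0$ if and only if $\epsilon_2=1$.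 Hence
\[
\mathrm{wt}(w_{a,b})=2q-1-v_a-|v_b|+(1-\epsilon_1)-\epsilon_2,
\]
and $\mathrm{wt}(w_{a,b})\le q-1$ is condition \eqref{eq:cond}.
\end{proof}

\begin{definition}
A vector $v\in V$ with $\mathrm{wt}(v)=q-1$ is \emph{isolated} if no pair $a\neq b$ with $v_a>0>v_b$ satisfies \eqref{eq:cond}.
\end{definition}

By Lemma~\ref{lem:collide} an isolated $v$ is equivalent only to itself, so \eqref{eq:class} gives: \emph{if \eqref{star} holds and $v$ is isolated, then $F_v=0$.}

Condition \eqref{eq:cond} asks a positive and a negative entry to be large together. So to find isolated vectors we spread the weight over two heads and two tails, or more. The next lemma computes $F_v$. We write $X^r=\prod_{k\in K}X_k^{r_k}$ for $r=(r_k)_{k\in K}$ and $[X^r]Q$ for the coefficient of $X^r$ in $Q$, and use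
\begin{equation}\label{eq:binom}
\binom{q-1}{s}\equiv(-1)^s\pmod p\qquad(0\le s\le q-1),
\end{equation}
which follows from $(1+T)^{q-1}=(1+T^q)/(1+T)=\sum_{s=0}^{q-1}(-T)^s$ in $\mathbb F_p[T]$.

\begin{lemma}\label{lem:coef}
Let $v\in V$ with $\mathrm{wt}(v)=q-1$, $J=\{i:v_i<0\}$ and $K_0=\{i:v_i>0\}$. Then every product of $q-1$ terms of $\hat f$ with monomial $X^v$ uses only terms $b_{jk}X_k/X_j$ with $j\in J$, $k\in K_0$; each $k\in K_0$ occurs exactly $v_k$ times as a head and each $j\in J$ exactly $|v_j|$ times as a tail.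

In particular, let $v=\sum_{k\in K}r_ke_k-se_j-te_l$ with $K\subset\mathbb Z_n$, $j\ne l$, $j,l\notin K$, $r_k,s,t\ge0$ and $s+t=\sum r_k=q-1$. Then
\[
F_v=(-1)^s\,[X^r]\,\ell_j^{\,s}\,\ell_l^{\,t},\qquad\text{where }\ \ell_i=\sum_{k\in K}b_{ik}X_k .
\]
\end{lemma}

\begin{proof}
In such a product let $\eta_i$ and $\tau_i$ be the number of times $i$ occurs as a head and as a tail, so $\eta_i-\tau_i=v_i$. Then
\[
q-1=\sum_{i\in K_0}v_i\le\sum_{i\in K_0}\eta_i\le\sum_i\eta_i\le q-1 .
\]
So the constant term $c$ is not used, all heads lie in $K_0$, and $\eta_i=v_i$ for $i\in K_0$. The same argument with tails gives the statement on $J$. In the second part, $K_0\subset K$ and $J\subset\{j,l\}$, so $F_v$ is the coefficient of $X^v$ in $(\ell_j/X_j+\ell_l/X_l)^{q-1}$: the additional terms, with a head $k\in K$ such that $r_k=0$ or with a tail of multiplicity $0$, do not contribute to $X^v$. The coefficient of $X_j^{-s}X_l^{-t}$ in this power is $\binom{q-1}{s}\ell_j^{\,s}\ell_l^{\,t}$; now use \eqref{eq:binom}.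
\end{proof}

\section{Even $q$}\label{sec:even}

\begin{proposition}\label{prop:q2}
If $q=2$ and $n\ge2$, then \eqref{star} implies $D=\emptyset$.
\end{proposition}

\begin{proof}
For $j\neq k$ let $v=e_k-e_j$, of weight $1=q-1$. The only pair to consider in \eqref{eq:cond} is $(a,b)=(k,j)$. The only negative entry is at $j=b$ and the only positive one at $k=a$, so $\epsilon_1=\epsilon_2=0$, and \eqref{eq:cond} reads $2\ge3$. So $v$ is isolated and $b_{jk}=F_v=0$.
\end{proof}

Let now $q\ge4$ be even. Since $q-1$ is odd, the most even distribution of the weight over two heads and two tails is the following. For distinct $j,k,l,m$ with $k-j,\,m-l\in D$ put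
\begin{equation}\label{eq:veven}
v=\tfrac q2(e_k-e_j)+\bigl(\tfrac q2-1\bigr)(e_m-e_l).
\end{equation}
The gain is that $q/2$ is a power of $2$. By Lemma~\ref{lem:coef}, in characteristic $2$,
\[
F_v=[X_k^{q/2}X_m^{q/2-1}]\ \bigl(b_{jk}^{q/2}X_k^{q/2}+b_{jm}^{q/2}X_m^{q/2}\bigr)\bigl(b_{lk}X_k+b_{lm}X_m\bigr)^{q/2-1}.
\]
The term with $X_m^{q/2}$ has too high a degree in $X_m$, so
\begin{equation}\label{eq:Feven}
F_v=b_{jk}^{q/2}\,b_{lm}^{q/2-1}\neq0 .
\end{equation}
The four pairs $(a,b)$ with $v_a>0>v_b$ satisfy \eqref{eq:cond} precisely in the following cases.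
\begin{itemize}
\item $(k,j)$: here $v_a+|v_b|=q$, so at least one of $\epsilon_1,\epsilon_2$ must be $1$: $k+1=l$ or $j+1=m$.
\item $(k,l)$: here $v_a+|v_b|=q-1$, so $\epsilon_1=\epsilon_2=1$: $k+1=j$ and $l+1=m$.
\item $(m,j)$: again $v_a+|v_b|=q-1$, so $\epsilon_1=\epsilon_2=1$: $m+1=l$ and $j+1=k$.
\item $(m,l)$: here $v_a+|v_b|=q-2<q-1$; never.
\end{itemize}

\begin{lemma}\label{lem:even}
Let $q\ge4$ be even, $n\ge3$, and assume \eqref{star}. If $i\in D$, then every $l\in\mathbb Z_n$ lies in
\[
S_i=\{0,\ i,\ -i,\ i+1,\ 1-i\}.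
\]
\end{lemma}

\begin{proof}
Suppose $l\notin S_i$ and take $j=0$, $k=i$, $m=l+i$ in \eqref{eq:veven}. These four indices are distinct, as $i\ne0$ and $l\notin\{0,i,-i\}$. The pair $(k,j)$ does not satisfy \eqref{eq:cond}, because $l\ne i+1$ and $l\neq1-i$. The pairs $(k,l)$ and $(m,j)$ would each require $i=-1$ and $i=1$, impossible for $n\ge3$. So $v$ is isolated and $F_v=0$, contradicting \eqref{eq:Feven}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for even $q$]
For $q=2$ this is Proposition~\ref{prop:q2}. Let $q\ge4$ and suppose $i\in D$. Since $|S_i|\le5$, Lemma~\ref{lem:even} is contradicted if $n\ge6$. For $n=5$ we have $S_1=S_4=\{0,1,2,4\}$ and $S_2=S_3=\{0,2,3,4\}$, so $S_i\ne\mathbb Z_5$, again a contradiction. Hence $D=\emptyset$.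
\end{proof}

\section{Odd $q$}\label{sec:odd}

Let $q$ be odd and $h=(q-1)/2\ge1$. Now the weight can be split evenly between two tails.

\begin{lemma}\label{lem:balanced}
Let $n\ge2$, $j\ne l$, $K\subset\mathbb Z_n\setminus\{j,l\}$, and
\[
v=\sum_{k\in K}r_ke_k-he_j-he_l,\qquad 0\le r_k\le h,\qquad \sum_{k\in K} r_k=2h .
\]
Then $F_v=(-1)^h[X^r](\ell_j\ell_l)^h$. The vectors $w\neq v$ equivalent to $v$ are the $w_{a,b}$ with $\{b,b'\}=\{j,l\}$, $a=b'-1$ and
\begin{equation}\label{eq:bal}
v_{b'-1}=h,\qquad v_{b+1}>0,\qquad b+1\neq b'-1 .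
\end{equation}
In particular, $v$ is isolated if \eqref{eq:bal} holds for neither ordering $(b,b')$ of $\{j,l\}$.
\end{lemma}

\begin{proof}
The formula is Lemma~\ref{lem:coef} with $s=t=h$. In \eqref{eq:cond} we have $b\in\{j,l\}$ and $v_a+|v_b|=r_a+h\le2h=q-1$, so \eqref{eq:cond} means $r_a=h$ and $\epsilon_1=\epsilon_2=1$. Let $b'$ be the other tail. Then $\epsilon_1=1$ says $a+1=b'$, and $\epsilon_2=1$ says $v_{b+1}>0$ and $b+1\ne a$.
\end{proof}

For the rest of this section let $n\ge5$, and \emph{assume that \eqref{star} holds and $D\ne\emptyset$}. We look for a contradiction.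

\subsection{All coefficients are nonzero}

\begin{proposition}\label{prop:full}
$D=\mathbb Z_n\setminus\{0\}$; that is, $b_{jk}\ne0$ for all $j\neq k$.
\end{proposition}

\begin{proof}
The idea is to use two tails and two heads, chosen so that one of the two products contributing to the middle coefficient is nonzero because $i\in D$; if $F_v=0$, the other one must then be nonzero too.

Let $i\in D$ and $d\notin\{0,i,-i\}$. The indices $0,d,i,d+i$ are distinct, and we consider
\[
v=h(e_i+e_{d+i}-e_0-e_d).
\]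
\emph{If $v$ is isolated, then $i+d\in D$.} Indeed, $\ell_0\ell_d=\alpha X_i^2+\gamma X_iX_{d+i}+\beta X_{d+i}^2$ with
\[
\alpha=b_{0i}b_{di},\qquad\beta=b_{0,d+i}b_{d,d+i},\qquad\gamma=b_{0i}b_{d,d+i}+b_{0,d+i}b_{di}.
\]
Suppose $b_{0,d+i}=0$. Then $\beta=0$ and $\gamma=b_{0i}b_{d,d+i}\neq0$, because $i\in D$. In the $h$-th power, the monomial $X_i^hX_{d+i}^h$ uses $\alpha X_i^2$ and $\beta X_{d+i}^2$ equally often, hence never, and its coefficient is $\gamma^h\ne0$. So $F_v\neq0$, contrary to isolation. Thus $b_{0,d+i}=a_{d+i}\ne0$.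

\emph{When is $v$ not isolated?} By \eqref{eq:bal}, with $(b,b')=(0,d)$ or $(d,0)$, we need
\[
\{d-1,\,1\}=\{i,\,d+i\}\qquad\text{or}\qquad\{-1,\,d+1\}=\{i,\,d+i\}.
\]
Comparing sums of elements, each of these gives $2i=0$. In that case $n$ is even, so $n\ge6$ and $i=n/2\ne\pm1$; hence $i=d-1$ in the first case and $i=d+1$ in the second. Therefore:
\begin{itemize}
\item If $2i\ne0$, then $i+d\in D$ for all $d\notin\{0,i,-i\}$, so $D\supseteq\mathbb Z_n\setminus\{0,2i\}$.
\item If $2i=0$, then $i+d\in D$ for all $d\notin\{0,i,i+1,i-1\}$, so $D\supseteq\mathbb Z_n\setminus\{0,1,-1\}$. Here $n\ge6$, so $2\in D$ and $2\cdot2\ne0$.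
\end{itemize}
So in any case some $i\in D$ has $2i\neq0$. Fix such an $i$; then $D\supseteq\mathbb Z_n\setminus\{0,2i\}$. To recover $2i$ we repeat the step with some $i'\in D$ such that $2i'\notin\{0,2i\}$. Such $i'$ exists: for odd $n\ge5$ take $i'\notin\{0,i,2i\}$, and for even $n\ge6$ take $i'\notin\{0,\frac n2,i,i+\frac n2,2i\}$. Then $D\supseteq\mathbb Z_n\setminus\{0,2i'\}\ni2i$, so $D=\mathbb Z_n\setminus\{0\}$.
\end{proof}

\begin{remark}
For $n=4$ this step breaks down: with $i=2$ the only admissible $d$ are $1=i-1$ and $3=i+1$, for which $v$ is not isolated. Indeed $L=X^{q^2}$, with $D=\{2\}$, satisfies \eqref{star} for $n=4$ (Section~\ref{sec:four}).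
\end{remark}

\subsection{Two tails, three heads: the case $n\ge6$}

The following lemma replaces the argument with $2\times2$ permanents from Section~\ref{sec:toy}, which is the case $h=1$.

\begin{lemma}\label{lem:forms}
Let $A=b_2Y_2+b_3Y_3$, $C=c_2Y_2+c_3Y_3$, $\ell=b_1Y_1+A$ and $\ell'=c_1Y_1+C$, with all $b_i,c_i\in\mathbb F_{q^n}^*$. If the coefficients of all monomials $Y_1^hY_2^{h-u}Y_3^u$ $(0\le u\le h)$ in $(\ell\ell')^h$ vanish, then $C=\mu A$ with $\mu\ne0$, and the coefficient of $Y_2^hY_3^h$ in $(\ell\ell')^h$ is nonzero.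
\end{lemma}

\begin{proof}
Taking $Y_1^s$ from $\ell^h$ and $Y_1^{h-s}$ from $\ell'^h$, we find that the coefficient of $Y_1^h$ in $(\ell\ell')^h$ is
\[
\sum_{s=0}^h\binom hs^2(b_1C)^s(c_1A)^{h-s},
\]
a form in $Y_2,Y_3$, which vanishes by hypothesis. If $A$ and $C$ were linearly independent, the forms $A^{h-s}C^s$ would be linearly independent, as $A,C$ could be taken as new variables; but the term $s=0$ has the nonzero coefficient $c_1^h$. So $C=\mu A$, with $\mu\ne0$ since $C\neq0$. Setting $Y_1=0$, we see that the coefficient of $Y_2^hY_3^h$ is that in $\mu^hA^{2h}$, which is $\mu^h\binom{2h}hb_2^hb_3^h\ne0$ because $\binom{2h}h=\binom{q-1}h\equiv\pm1$ by \eqref{eq:binom}.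
\end{proof}

In the rest of this section, except in one step for $q=3$, we take tails $j=0$, $l=1$ and heads $K=\{2,3,4\}$ in Lemma~\ref{lem:balanced}. The ordering $(b,b')=(0,1)$ in \eqref{eq:bal} would need $v_0=h$, but $v_0=-h$. So only the ordering $(b,b')=(1,0)$ can occur, and it needs $v_{-1}=h$ and $v_2>0$ (the condition $2\ne-1$ holds as $n\ge5$).

\begin{proof}[Proof of Theorem~\ref{thm:main} for odd $q$ and $n\ge6$]
Here $-1\equiv n-1\ge5$, so $v_{-1}=0$ and all these $v$ are isolated. Hence the coefficients of all $X^r$ with $r_2,r_3,r_4\le h$ and $r_2+r_3+r_4=2h$ in $(\ell_0\ell_1)^h$ vanish. By Proposition~\ref{prop:full} all coefficients of $\ell_0,\ell_1$ are nonzero, so this contradicts Lemma~\ref{lem:forms} with $(Y_1,Y_2,Y_3)=(X_3,X_2,X_4)$.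
\end{proof}

\subsection{The case $n=5$}

Now $-1=4\in K$, and the conditions just found give:
\begin{equation}\label{eq:five}
v\text{ is isolated unless }r_4=h\text{ and }r_2>0 .
\end{equation}
Write $b_k=b_{0k}=a_k$ and $c_k=b_{1k}=a_{k-1}^q$ for $k=2,3,4$; all are nonzero by Proposition~\ref{prop:full}. The monomial $X_2^hX_4^h$, which gave the contradiction for $n\ge6$, is no longer available. But the first half of Lemma~\ref{lem:forms} still applies with $Y_1=X_3$: all monomials $X_3^hX_2^{h-u}X_4^u$ belong to isolated $v$, because $u=h$ means $r_2=0$. Hence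
\[
\ell_0=b_3X_3+A,\qquad\ell_1=c_3X_3+\mu A,\qquad A=b_2X_2+b_4X_4,\qquad\mu\neq0 .
\]
So with
\[
P(T)=(b_3T+1)(c_3T+\mu),\qquad P(T)^h=\sum_{i=0}^{2h}\pi_iT^i,
\]
we have
\begin{equation}\label{eq:P}
(\ell_0\ell_1)^h=\sum_{i=0}^{2h}\pi_i\,X_3^iA^{2h-i}.
\end{equation}
Each isolated monomial now gives an equation for one $\pi_i$. For instance, $X_3^hX_2^h$ is isolated and has coefficient $\pi_hb_2^h$, so
\begin{equation}\label{eq:pih}
\pi_h=0 .
\end{equation}
We distinguish three cases, according to which further monomials are available.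

\medskip\noindent\textbf{Case $q=p^e$ with $e\ge2$.} Let $m=(q-p)/2$. Then $m<h$ and $p-1\le h$, since $h\ge(p^2-1)/2\ge p-1$. So $X_3^{p-1}X_2^mX_4^m$ has exponents at most $h$, total degree $q-1$, and $r_4<h$; by \eqref{eq:five} it is isolated. By \eqref{eq:P} its coefficient is $\pi_{p-1}$ times that of $X_2^mX_4^m$ in
\[
A^{q-p}=\bigl(b_2^pX_2^p+b_4^pX_4^p\bigr)^{p^{e-1}-1}.
\]
The latter is $(b_2b_4)^m$ times $\binom{p^{e-1}-1}{(p^{e-1}-1)/2}\equiv\pm1$, by \eqref{eq:binom} applied to $p^{e-1}$. Hence $\pi_{p-1}=0$.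

On the other hand, let $h_0=(p-1)/2$. Then $h=h_0(1+p+\dots+p^{e-1})$, and raising to the powers $p,p^2,\dots$ gives polynomials in $T^p$; so $P^h=P^{h_0}R(T^p)$ with $\deg P^{h_0}=p-1$ and $R(0)$ a power of $\mu$. The term $T^{p-1}$ of $P^h$ comes only from the leading term of $P^{h_0}$ and the constant term of $R$, so $\pi_{p-1}=(b_3c_3)^{h_0}R(0)\ne0$. This is a contradiction.

\medskip\noindent\textbf{Case $q=p\ge5$.} Now $h\ge2$, and $X_3^{h-1}X_2^hX_4$ is isolated, since $r_4=1<h$. By \eqref{eq:P} its coefficient is $\pi_{h-1}(h+1)b_2^hb_4$, and $h+1=\frac{p+1}2$ is not divisible by $p$. So $\pi_{h-1}=0$. Together with \eqref{eq:pih}, two consecutive coefficients of $P^h$ vanish. Powers of a quadratic polynomial satisfy a three-term recurrence, which propagates this: write $P=\alpha_0+\alpha_1T+\alpha_2T^2$ and compare the coefficients of $T^i$ in $P\cdot(P^h)'=hP'P^h$ to get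
\[
\alpha_2(i-1-2h)\,\pi_{i-1}=-\alpha_0(i+1)\,\pi_{i+1}-\alpha_1(i-h)\,\pi_i .
\]
Here $\alpha_2=b_3c_3\ne0$ and $i-1-2h=i-p\not\equiv0\pmod p$ for $1\le i\le h-1$. Starting from $\pi_h=\pi_{h-1}=0$ and taking $i=h-1,h-2,\dots,1$, we obtain $\pi_{h-2}=\dots=\pi_0=0$. But $\pi_0=P(0)^h=\mu^h\ne0$, a contradiction.

\medskip\noindent\textbf{Case $q=3$.} Now $h=1$ and there are few monomials with tails $0$ and $1$. We use two further relations: one from another pair of tails, and one from a vector that is not isolated.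

By \eqref{eq:five} the vectors $e_2+e_3-e_0-e_1$ and $e_3+e_4-e_0-e_1$ are isolated, so
\begin{equation}\label{eq:three}
b_2c_3+b_3c_2=0,\qquad b_3c_4+b_4c_3=0 .
\end{equation}
The first equation says
\begin{equation}\label{eq:rel1}
a_2^4=-a_3a_1^3 .
\end{equation}
Moreover, \eqref{eq:three} gives $b_2c_4=-b_3c_2c_4/c_3=b_4c_2$.

Next take tails $0,2$ and $v=e_1+e_4-e_0-e_2$ in Lemma~\ref{lem:balanced}. For $(b,b')=(0,2)$ we have $b+1=1=b'-1$, which \eqref{eq:bal} excludes; for $(b,b')=(2,0)$ we have $v_{b+1}=v_3=0$. So $v$ is isolated and $b_{01}b_{24}+b_{04}b_{21}=0$, that is,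
\begin{equation}\label{eq:rel2}
a_1a_2^9=-a_4^{10}.
\end{equation}

Finally let $v=e_2+e_4-e_0-e_1$, the colliding vector found in Section~\ref{sec:toy}. Its tails are again $0,1$, and \eqref{eq:bal} holds for $(b,b')=(1,0)$ only. So the only $w\ne v$ equivalent to $v$ is
\[
w=w_{4,1}=v-3e_4+e_0+3e_1-e_2=2e_1-2e_4 ,
\]
and \eqref{eq:class} reads $F_v+F_w=0$. By Lemma~\ref{lem:coef} the coefficient $F_w$ comes from the square of the term with head $1$ and tail $4$, so $F_w=b_{41}^2=(a_2^{81})^2$. In characteristic $3$,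
\[
F_v=-(b_2c_4+b_4c_2)=-2b_2c_4=b_2c_4=a_2a_3^3 .
\]
Hence
\begin{equation}\label{eq:rel3}
a_2a_3^3=-a_2^{162}.
\end{equation}

Take norms to $\mathbb F_3$ in \eqref{eq:rel1}, \eqref{eq:rel2} and \eqref{eq:rel3}. With $N_k=N(a_k)\in\{1,-1\}$ and $N(-1)=(-1)^5=-1$ we get
\[
N_1N_3=-1,\qquad N_1N_2=-1,\qquad N_2N_3=-1 .
\]
The product of the three equations is $(N_1N_2N_3)^2=-1$, while $N_1N_2N_3=\pm1$. This contradiction completes the proof of Theorem~\ref{thm:main}.\qed

\section{The small degrees}\label{sec:small}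

We use that $N$ and $\mathrm{Tr}$ map $\mathbb F_{q^n}^*$ onto $\mathbb F_q^*$ and $\mathbb F_{q^n}$ onto $\mathbb F_q$, respectively, and that the elements $x^{q-1}$ with $x\in\mathbb F_{q^n}^*$ are exactly the elements of norm $1$ (Hilbert~90; both sets are the subgroup of order $(q^n-1)/(q-1)$ of the cyclic group $\mathbb F_{q^n}^*$).

\subsection{$n=2$: proof of Theorem~\ref{thm:small}(i)}

As $x$ runs over $\mathbb F_{q^2}^*$, the element $z=a_1x^{q-1}$ runs over all $z$ with $z^{q+1}=N(a_1)$, and $f(x)=\mathrm{Tr}(a_0)+z+z^q$. So $f$ has a zero if and only if some $z\in\mathbb F_{q^2}$ satisfies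
\[
(T-z)(T-z^q)=T^2+\mathrm{Tr}(a_0)T+N(a_1).
\]
If $z\notin\mathbb F_q$, the left side is irreducible over $\mathbb F_q$; if $z\in\mathbb F_q$, it has the double root $z$. Conversely, a monic quadratic polynomial over $\mathbb F_q$ that is irreducible or has a double root in $\mathbb F_q$ is of this form. So $f$ has no zero if and only if the polynomial has two distinct roots in $\mathbb F_q$.\qed

\subsection{$n=3$: proof of Theorem~\ref{thm:small}(ii)}

We return to the form $N(x)f(x)$ of the introduction, now a ternary cubic. The idea is that over a finite field the only ternary cubics without nontrivial zeros are constant multiples of norms of linear forms, as we now see. Let $G=X_0X_1X_2\hat f$, a cubic form over $\mathbb F_{q^3}$. Let $\varphi$ be the map that raises coefficients to the $q$-th power and sends $X_i$ to $X_{i+1}$. Since $b_{jk}^q=b_{j+1,k+1}$ and $c\in\mathbb F_q$, we have $\varphi(G)=G$. Choose an $\mathbb F_q$-basis $\omega_0,\omega_1,\omega_2$ of $\mathbb F_{q^3}$ and substitute $X_i=\sum_s\omega_s^{q^i}Y_s$;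 this is an invertible substitution over $\mathbb F_{q^3}$ that turns $G$ into a form $g(Y)$. It turns $\varphi$ into the map raising coefficients to the $q$-th power, so $g$ has coefficients in $\mathbb F_q$. For $y\in\mathbb F_q^3$ and $x=\sum y_s\omega_s$ we have $g(y)=G(x,x^q,x^{q^2})$, which equals $N(x)f(x)$ if $x\ne0$.

Assume \eqref{star} and $(a_1,a_2)\neq(0,0)$. Then $g$ has no nontrivial zero in $\mathbb F_q^3$.

\emph{$g$ is irreducible over $\mathbb F_q$.} Otherwise it has a linear factor over $\mathbb F_q$, hence a nontrivial zero.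

\emph{$g$ is not absolutely irreducible.} Suppose it were. If the plane cubic $g=0$ is smooth, it has at least $q+1-2\sqrt q=(\sqrt q-1)^2>0$ points over $\mathbb F_q$ by the Hasse--Weil bound. If it is singular, it has exactly one singular point, as the line through two of them would meet the cubic with multiplicity at least $4$ and would be a component. That point is fixed by the Frobenius map, so it is rational over $\mathbb F_q$. In both cases $g$ has a nontrivial zero in $\mathbb F_q^3$, a contradiction.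

\emph{$g$ is a constant times a norm.} A cubic form that is reducible over the algebraic closure of $\mathbb F_q$ has a linear factor there. Normalize one coefficient of this factor to be $1$, and let $\mathbb F_{q^s}$ be its field of definition. Its $s$ conjugates are pairwise non-proportional and all divide $g$, so their product, which is defined over $\mathbb F_q$, divides $g$. By irreducibility $s=3$, and $g$ is this product up to a factor in $\mathbb F_q^*$. In the variables $X_i$ this says
\[
G=\kappa\,\ell\,\varphi(\ell)\,\varphi^2(\ell),\qquad \ell=\lambda_0X_0+\lambda_1X_1+\lambda_2X_2,\qquad\lambda_i\in\mathbb F_{q^3},\ \kappa\in\mathbb F_q^* .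
\]

\emph{Shape of $\ell$.} Setting $X_0=0$ in $G$ leaves
\[
X_1X_2(b_{01}X_1+b_{02}X_2)\ne0 .
\]
If all $\lambda_i$ were nonzero, then each of the three factors would become $\alpha X_1+\alpha'X_2$ with $\alpha\alpha'\neq0$, and none would be divisible by $X_1$, a contradiction. If exactly one $\lambda_i$ were nonzero, $G$ would be a multiple of $X_0X_1X_2$, so $a_1=a_2=0$, a contradiction. So exactly two are nonzero. Replacing $\ell$ by $\varphi(\ell)$ or $\varphi^2(\ell)$ if necessary, we may assume $\lambda_2=0$. Dividing $\ell$ by $\lambda_0$ multiplies $\kappa$ by $N(\lambda_0)\in\mathbb F_q^*$, so we may assume $\ell=X_0+\beta X_1$ with $\beta\ne0$. Dividing $G$ by $X_0X_1X_2$ and expanding,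
\begin{equation}\label{eq:cubic}
\hat f=\kappa\prod_{i\in\mathbb Z_3}\Bigl(1+\beta^{q^i}\frac{X_{i+1}}{X_i}\Bigr)
=\kappa\Bigl(1+N(\beta)+\sum_i\beta^{q^i}\frac{X_{i+1}}{X_i}+\sum_i\beta^{(1+q)q^i}\frac{X_{i+2}}{X_i}\Bigr).
\end{equation}
Comparing coefficients gives $a_1=\kappa\beta$, $a_2=\kappa\beta^{1+q}$ and $\mathrm{Tr}(a_0)=\kappa(1+N(\beta))$.

It remains to see which $L$ of this form satisfy \eqref{star}. For any $\kappa\in\mathbb F_q^*$, $\beta\in\mathbb F_{q^3}^*$ and any $L$ with these coefficients, $L$ is nontrivial and \eqref{eq:cubic} holds, and substituting $X_i=x^{q^i}$ gives $f(x)=\kappa N(1+\beta x^{q-1})$. This has a zero if and only if $-\beta^{-1}=x^{q-1}$ for some $x$, that is, if and only if $N(-\beta^{-1})=1$, that is, if and only if $N(\beta)=-1$. So \eqref{star} is equivalent to $N(\beta)\ne-1$.\qed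

\subsection{$n=4$ and the proof of Theorem~\ref{thm:exist}}\label{sec:four}

For $n=1$ there is no nontrivial $L$. For $q=2$, $n\ge2$ there is none with \eqref{star} by Proposition~\ref{prop:q2}, and for $n\ge5$ there is none by Theorem~\ref{thm:main}. The remaining cases are as follows.

\medskip\noindent\textbf{$n=2$, $q\ge3$.} Choose distinct $r,s\in\mathbb F_q^*$, then $a_1$ with $N(a_1)=rs$ and $a_0$ with $\mathrm{Tr}(a_0)=-(r+s)$. The polynomial in Theorem~\ref{thm:small}(i) is $(T-r)(T-s)$, so \eqref{star} holds, and $a_1\ne0$.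

\medskip\noindent\textbf{$n=3$, $q\ge3$.} Choose $\beta$ with $N(\beta)\notin\{0,-1\}$ and $\kappa=1$ in Theorem~\ref{thm:small}(ii).

\medskip\noindent\textbf{$n=4$, $q$ odd.} The polynomial $L=X^{q^2}$ satisfies \eqref{star}. Indeed, let $z=x^{q^2-1}=L(x)/x$. Then $z^{q^2+1}=1$, so $z^{q^2}=z^{-1}$ and
\[
\mathrm{Tr}(L(x)/x)=z+z^q+z^{-1}+z^{-q}=(z+z^q)(1+z^{-1-q}).
\]
This vanishes if and only if $z^{q-1}=-1$ or $z^{q+1}=-1$. But $q\pm1$ is even, so
\[
(z^{q\pm1})^{(q^2+1)/2}=(z^{q^2+1})^{(q\pm1)/2}=1,
\]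
whereas $(-1)^{(q^2+1)/2}=-1$, because $q^2\equiv1\pmod 4$ makes $(q^2+1)/2$ odd.

\medskip\noindent\textbf{$n=4$, $q\ge4$ even.} We show that \eqref{star} forces $a_1=a_2=a_3=0$. First, $S_2=\{0,2,3\}$ in Lemma~\ref{lem:even} does not contain $1$, so $2\notin D$ and $a_2=0$. For $i=1,3$ we have $S_i=\mathbb Z_4$, so Lemma~\ref{lem:even} says nothing, and we must examine a vector that is not isolated.

\emph{Claim: if \eqref{star} holds and $a_2=0$, then $a_1=0$.} Suppose $a_1\ne0$ and take $(j,k,l,m)=(0,1,2,3)$ in \eqref{eq:veven}, so $v=\frac q2(e_1-e_0)+(\frac q2-1)(e_3-e_2)$. According to the list after \eqref{eq:Feven}: the pair $(k,j)=(1,0)$ satisfies \eqref{eq:cond}, since $k+1=l$; the pair $(k,l)$ does not, since $k+1=2\ne j$; the pair $(m,j)$ does not, since $m+1=0\neq l$; and $(m,l)$ never does. So the only other vector equivalent to $v$ is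
\[
w=w_{1,0}=v-qe_1+e_2+qe_0-e_1=\tfrac q2e_0-\bigl(\tfrac q2+1\bigr)e_1-\bigl(\tfrac q2-2\bigr)e_2+\bigl(\tfrac q2-1\bigr)e_3,
\]
and $F_v+F_w=0$ by \eqref{eq:class}. Here $\mathrm{wt}(w)=q-1$. By Lemma~\ref{lem:coef}, a product contributing to $F_w$ uses the tail $1$ exactly $\frac q2+1$ times, each time with head $0$ or $3$. As $b_{13}=a_2^q=0$, a nonzero contribution would use the head $0$ at least $\frac q2+1$ times, while the head $0$ occurs exactly $\frac q2$ times. So $F_w=0$, hence $F_v=0$, contradicting \eqref{eq:Feven}. This proves the claim.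

\emph{The coefficient $a_3$.} Replacing $x$ by $1/x$ exchanges the roles of $a_1$ and $a_3$: since $\mathrm{Tr}(y)=\mathrm{Tr}(y^{q^{4-i}})$ and $x^{q^4}=x$, we have for $x\ne0$
\[
\mathrm{Tr}\bigl(a_ix^{1-q^i}\bigr)=\mathrm{Tr}\bigl(a_i^{q^{4-i}}x^{q^{4-i}-1}\bigr)\qquad(0\le i\le3).
\]
Hence $f(1/x)=\mathrm{Tr}(L^*(x)/x)$ with $L^*=a_0X+a_3^{q}X^{q}+a_2^{q^2}X^{q^2}+a_1^{q^3}X^{q^3}$. So $L^*$ also satisfies \eqref{star}, and its coefficient of $X^{q^2}$ is $0$. By the claim applied to $L^*$, $a_3^q=0$. Thus $a_1=a_2=a_3=0$, and Theorem~\ref{thm:exist} is proved.\qed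

\begin{thebibliography}{1}
\bibitem{HOZ}
Xiang-dong Hou, Ferruh \"Ozbudak and Yue Zhou,
\emph{Switchings of semifield multiplications},
arXiv:1406.1067 (2014).
\end{thebibliography}

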